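# Ideal Clones and the Clones Directly Above Them

## 1. An ideal clone with another ideal clone directly above it

Throughout, $X$ is a countably infinite set, $\mathcal O^{(n)}$ is the set of all $n$-ary operations $X^n\to X$, and $\mathcal O=\bigcup_{n\ge 1}\mathcal O^{(n)}$. We need a few definitions before we can look at an example.

**Definition (clone).** A clone on $X$ is a subset of $\mathcal O$ that contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$ and is closed under composition: if $f$ is $n$-ary and $g_1,\dots,g_n$ are $m$-ary members, then $f(g_1,\dots,g_n)$ is a member.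

For example, the projections alone form the least clone, $\mathcal O$ is the greatest, and for a fixed point $a$ the operations with $f(a,\dots,a)=a$ form a clone. Ordered by inclusion, the clones on $X$ form a complete lattice.

**Definition (upper cover, precomplete).** For clones $\mathcal C\subsetneq\mathcal D$, the clone $\mathcal D$ is an upper cover of $\mathcal C$ if no clone $\mathcal E$ satisfies $\mathcal C\subsetneq\mathcal E\subsetneq\mathcal D$. A clone $\mathcal C\ne\mathcal O$ is precomplete if $\mathcal O$ is an upper cover of $\mathcal C$, that is, if $\mathcal C$ is maximal among the clones different from $\mathcal O$.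

**Definition (ideal, ideal clone).** In these notes an ideal is a family $I$ of subsets of $X$, closed under subsets and finite unions, with $X\notin I$, that properly contains the family of all finite sets. Its clone $\mathcal C_I$ consists of all operations $f$, say $n$-ary, such that $f[A_1\times\dots\times A_n]\in I$ for all $A_1,\dots,A_n\in I$.

So $I$ always contains an infinite set, and every set outside $I$ is infinite. Think of members of $I$ as small; $\mathcal C_I$ is the set of operations that map small sets to small sets. We use four facts all the time.

1. Replacing $A_1,\dots,A_n$ by their union, we see that $f\in\mathcal C_I$ if and only if $f[S^n]\in I$ for all $S\in I$. In particular $\mathcal C_I$ is a clone: projections map $S^n$ onto $S$, and $f(g_1,\dots,g_n)[S^m]\subseteq f[R^n]$ with $R=\bigcup_i g_i[S^m]\in I$.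
2. Every operation whose range is in $I$ (meaning: is an element of $I$) belongs to $\mathcal C_I$.
3. If $A\subseteq X$ is infinite and $C\subseteq X$ is nonempty, there is a unary operation with range $C$ that maps $A$ onto $C$, because $C$ is countable.
4. $\mathcal C_I\neq\mathcal O$: by fact 3 some unary operation maps an infinite member of $I$ onto $X\notin I$.

Here is the problem, from the paper of Mathias Beiglböck, Martin Goldstern, Lutz Heindorf and Michael Pinsker, "Clones from ideals", arXiv:0802.3822 (2008). Let $I$ be an ideal such that $\mathcal C_I$ is not precomplete. Is there an ideal $J$ such that $\mathcal C_J$ is an upper cover of $\mathcal C_I$?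

The answer will be: not in general. We begin with an ideal for which the answer is yes, and then look for the places where its proof can break. The following lemma does most of the work. It says that if an operation $g$ blows a small set up to a set $B$, then, with $g$ at hand, we can produce every operation with values in $B$, or in any set that $\mathcal C_I$ can reach from $B$.

**Lemma 1.** Let $I$ be an ideal, $\mathcal E\supseteq\mathcal C_I$ a clone, $g\in\mathcal E$ an $n$-ary operation, $S\in I$, $B=g[S^n]$, and $f\in\mathcal C_I$ an $m$-ary operation. Then every operation whose range is a subset of $f[B^m]$ belongs to $\mathcal E$.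

*Proof.* Let $h$ be $p$-ary with range contained in $f[B^m]$. For each $\bar x\in X^p$ choose $b_1,\dots,b_m\in B$ with $f(b_1,\dots,b_m)=h(\bar x)$, and then for each $i$ choose $u_{i1}(\bar x),\dots,u_{in}(\bar x)\in S$ with $g(u_{i1}(\bar x),\dots,u_{in}(\bar x))=b_i$. The operations $u_{ij}$ have range in $I$, so they are in $\mathcal C_I$ by fact 2. Hence
$$h=f\bigl(g(u_{11},\dots,u_{1n}),\dots,g(u_{m1},\dots,u_{mn})\bigr)\in\mathcal E.\qquad\square$$

As a first trial, let $X=P\sqcup Q$ with both parts infinite and $I_0=\{A: A\cap Q\text{ is finite}\}$. A bijection exchanging $P$ and $Q$ is not in $\mathcal C_{I_0}$; every operation with values in $P$ is. We claim that $\mathcal C_{I_0}$ is precomplete. Let $\mathcal E\supsetneq\mathcal C_{I_0}$ be a clone, $g\in\mathcal E\setminus\mathcal C_{I_0}$, and $S\in I_0$ with $B=g[S^n]\notin I_0$, so $B\cap Q$ is infinite. Let the unary $f$ map $B\cap Q$ onto $X$ and everything else to one point. A set in $I_0$ meets $B\cap Q$ in a finite set, so its $f$-image is finite; thus $f\in\mathcal C_{I_0}$. Since $f[B]=X$, Lemma 1 gives $\mathcal E=\mathcal O$.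

To get an ideal clone that is not precomplete, we make $I_0$ smaller by imposing a condition on the part in $P$ too. Two more tools are needed. The first finds small boxes inside infinite sets of tuples.

**Lemma 2.** Let $I$ be an ideal and suppose that every infinite subset of $A$ has an infinite subset in $I$. If $T\subseteq A^n$ is infinite, there are an infinite $T'\subseteq T$ and $S\in I$ with $T'\subseteq S^n$.

*Proof.* Start with $T_0=T$ and treat the coordinates $i=1,\dots,n$ one after another. If some value of coordinate $i$ occurs infinitely often in $T_{i-1}$, let $S_i$ be the singleton of that value and let $T_i$ be the set of tuples in $T_{i-1}$ having it. Otherwise infinitely many values occur in coordinate $i$; they form an infinite subset of $A$, so there is an infinite $S_i\in I$ consisting of such values. Let $T_i$ be the set of tuples in $T_{i-1}$ whose $i$-th coordinate is in $S_i$; it is infinite because each value in $S_i$ occurs. Put $S=S_1\cup\dots\cup S_n\in I$ and $T'=T_n$. $\square$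

The second tool splits an operation into a part with values in $B$ and a part that is harmless.

**Lemma 3.** Let $I$ be an ideal, $B\subseteq X$ nonempty, and $h$ an $n$-ary operation such that $h[S^n]\setminus B\in I$ for all $S\in I$. Then there are $F\in\mathcal C_I^{(n+2)}$, an $n$-ary $h_1$ with range contained in $B$, and an $n$-ary $h_2$ with at most two values, such that $h(\bar x)=F(\bar x,h_1(\bar x),h_2(\bar x))$.

*Proof.* Fix $c_0\ne c_1$ in $X$ and $b\in B$. Let $h_1(\bar x)=h(\bar x)$ and $h_2(\bar x)=c_1$ if $h(\bar x)\in B$; let $h_1(\bar x)=b$ and $h_2(\bar x)=c_0$ otherwise. Define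
$$F(\bar x,y,z)=\begin{cases} y & \text{if } z=c_1,\\ h(\bar x) & \text{if } z\neq c_1\text{ and }h(\bar x)\notin B,\\ b & \text{otherwise.}\end{cases}$$
For $S\in I$ we have $F[S^{n+2}]\subseteq S\cup(h[S^n]\setminus B)\cup\{b\}\in I$, so $F\in\mathcal C_I$. If $h(\bar x)\in B$, then $F(\bar x,h_1(\bar x),c_1)=h_1(\bar x)=h(\bar x)$. If $h(\bar x)\notin B$, then $F(\bar x,h_1(\bar x),c_0)=h(\bar x)$. $\square$

**Theorem 4.** There is an ideal $I$ with $\mathcal C_I$ not precomplete and an ideal $J$ such that $\mathcal C_J$ is an upper cover of $\mathcal C_I$ (in fact the only one).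

*Proof.* Let $X=P\sqcup Q$ with $Q$ infinite and $P=\bigsqcup_{k\ge1}Y_k$, $|Y_k|=k$. Let
$$I=\{A: A\cap Q\text{ finite},\ \sup_k|A\cap Y_k|<\infty\},\qquad J=\{A: A\cap Q\text{ finite}\}.$$
Both are closed under subsets and finite unions, omit $X$, and contain all finite sets and an infinite set with one point in each $Y_k$. So both are ideals. Also $P\in J\setminus I$.

**Step 1: $\mathcal C_I\subsetneq\mathcal C_J\subsetneq\mathcal O$.** This step shows that $\mathcal C_I$ is not precomplete. Let $f\in\mathcal C_I$ be $n$-ary and $A\in J$, and suppose that $f[A^n]\cap Q$ is infinite. Choose an infinite $T\subseteq A^n$ on which $f$ is injective with values in $Q$. An infinite subset of $A$ has only finitely many points in $Q$, hence meets infinitely many of the finite sets $Y_k$; choosing one point from each of these we get an infinite subset in $I$. So Lemma 2 gives $S\in I$ and an infinite $T'\subseteq T\cap S^n$. Then $f[S^n]\cap Q\supseteq f[T']$ is infinite, contradicting $f[S^n]\in I$. Hence $f[A^n]\in J$, and $\mathcal C_I\subseteq\mathcal C_J$. The inclusion is strict: a unary operation with range $P$ mapping an infinite member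 of $I$ onto $P$ (fact 3) is in $\mathcal C_J$, since its range is in $J$, but not in $\mathcal C_I$. Finally $\mathcal C_J\ne\mathcal O$ by fact 4.

**Step 2: what can be reached from a set $B\notin I$.** This step finds the maps $f$ for Lemma 1.

(i) If $B\cap Q$ is infinite, map $B\cap Q$ onto $X$ and everything else to a point. Sets in $I$ have finite image, so this $f$ is in $\mathcal C_I$, and $f[B]=X$.

(ii) If $B\in J\setminus I$, the numbers $|B\cap Y_k|$ are unbounded, so we can choose $k_1<k_2<\cdots$ with $|B\cap Y_{k_j}|\ge j$. Let $f$ map $B\cap Y_{k_j}$ onto $Y_j$ for every $j$ and everything else to the point of $Y_1$. For $S\in I$ we have $f[S]\subseteq P$ and $|f[S]\cap Y_j|\le|S\cap Y_{k_j}|+1$, so $f[S]\in I$. Thus $f\in\mathcal C_I$, and $f[B]=P$.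

**Step 3: every clone $\mathcal E\supsetneq\mathcal C_I$ contains $\mathcal C_J$.** Choose $g\in\mathcal E\setminus\mathcal C_I$, say $n$-ary, and $S\in I$ with $B=g[S^n]\notin I$. In case (i), Lemma 1 gives $\mathcal E=\mathcal O$. In case (ii), Lemma 1 says that all operations with range contained in $P$ are in $\mathcal E$. Let $h\in\mathcal C_J$ be $p$-ary. For $R\in I\subseteq J$ we have $h[R^p]\in J$, so $h[R^p]\setminus P$ is finite. Lemma 3, with $P$ as the set $B$ there, gives $h=F(\bar x,h_1(\bar x),h_2(\bar x))$ with $F\in\mathcal C_I$, $h_1$ with range contained in $P$, and $h_2$ with finite range, hence $h_2\in\mathcal C_I$. So $h\in\mathcal E$.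

By Steps 1 and 3, $\mathcal C_J$ is an upper cover of $\mathcal C_I$. Any upper cover $\mathcal E$ contains $\mathcal C_J\supsetneq\mathcal C_I$ by Step 3, so it equals $\mathcal C_J$. $\square$

What changes for a general $I$? The proof used three things about $J$: it is closed under $\mathcal C_I$ (Step 1); from each single set in $J\setminus I$ the clone $\mathcal C_I$ reaches all of $J$ (Step 2); and $\mathcal C_I$ together with the operations with range in $J$ generates $\mathcal C_J$ (Lemma 3). The second and third points are special. We shall see that each of them can fail, and that nothing else can go wrong.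

## 2. Extensions of an ideal, and a classification of the upper covers

Fix an ideal $I$.

**Definition ($\langle A\rangle$).** For infinite $A\subseteq X$ let $\langle A\rangle$ be the family of all $B$ such that $B\subseteq f[A^n]$ for some $n$ and some $f\in\mathcal C_I^{(n)}$.

**Definition (extension).** An extension of $I$ is a family $J\subseteq\mathcal P(X)$ with $I\subsetneq J$ that is closed under subsets, finite unions, and $\mathcal C_I$: if $B\in J$ and $f\in\mathcal C_I^{(n)}$, then $f[B^n]\in J$.

The family $\mathcal P(X)$ is an extension. Any other extension omits $X$ and is therefore an ideal in our sense. We put $\mathcal C_{\mathcal P(X)}=\mathcal O$.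

**Definition ($\mathcal O_J$, $\mathcal D_J$).** For an extension $J$, let $\mathcal O_J$ be the set of all operations with range in $J$, and let $\mathcal D_J$ be the clone generated by $\mathcal C_I\cup\mathcal O_J$.

**Lemma 5.** If $A$ is infinite, $\langle A\rangle$ contains $A$ and $I$ and is closed under subsets, finite unions and $\mathcal C_I$. So if $A\notin I$, then $\langle A\rangle$ is the least extension containing $A$.

*Proof.* Closure under subsets is clear, and $A\in\langle A\rangle$ by the identity map. If $\emptyset\neq C\in I$, a unary operation with range $C$ mapping $A$ onto $C$ is in $\mathcal C_I$ by fact 2, so $C\in\langle A\rangle$.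

*Unions.* Let $f_1,f_2\in\mathcal C_I$ be $n$-ary and $m$-ary. Put $f(\bar x,\bar y,z,w)=f_1(\bar x)$ if $z=w$, and $f_2(\bar y)$ otherwise. For $S\in I$ we get $f[S^{n+m+2}]\subseteq f_1[S^n]\cup f_2[S^m]\in I$, so $f\in\mathcal C_I$. As $A$ has two different elements, $f[A^{n+m+2}]=f_1[A^n]\cup f_2[A^m]$. So $\langle A\rangle$ is closed under finite unions.

*Closure under $\mathcal C_I$.* If $B\subseteq f[A^n]$ and $g\in\mathcal C_I^{(m)}$, then $g[B^m]\subseteq g(f,\dots,f)[A^{nm}]$, where the copies of $f$ have disjoint blocks of variables.

If $A\notin I$, then $I\subsetneq\langle A\rangle$, so $\langle A\rangle$ is an extension. Any extension containing $A$ contains all $f[A^n]$ with $f\in\mathcal C_I$ and their subsets, hence contains $\langle A\rangle$. $\square$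

For the ideals $I,J$ of Theorem 4, Step 1 says that $J$ is an extension. Step 2 says that $\langle B\rangle=\mathcal P(X)$ if $B\cap Q$ is infinite, and that $P\in\langle B\rangle$ if $B\in J\setminus I$; in the latter case $\langle B\rangle=J$, since every set in $J$ is a subset of the union of $P$ and a finite set. So $J$ and $\mathcal P(X)$ are the only extensions, and $\mathcal D_J=\mathcal C_J$ by Lemma 3.

The next lemma compares ideal clones with each other.

**Lemma 6.** Let $J$ be an ideal. (a) If $\mathcal C_I\subseteq\mathcal C_J$, then $I\subseteq J$. (b) $\mathcal C_I\subsetneq\mathcal C_J$ if and only if $J$ is an extension of $I$.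

*Proof.* (a) Let $B\in J$ be infinite and $\emptyset\ne C\in I$. A unary operation with range $C$ mapping $B$ onto $C$ lies in $\mathcal C_I\subseteq\mathcal C_J$, so $C\in J$.

(b) If $\mathcal C_I\subsetneq\mathcal C_J$, then $I\subseteq J$ by (a), $I\neq J$, and $J$ is closed under $\mathcal C_J\supseteq\mathcal C_I$. Conversely, let $J$ be an extension. Closure of $J$ under $\mathcal C_I$ says exactly $\mathcal C_I\subseteq\mathcal C_J$. Take $B\in J\setminus I$ and an infinite $A\in I$. A unary operation with range $B$ mapping $A$ onto $B$ is in $\mathcal C_J$ because its range is in $J$, and not in $\mathcal C_I$. $\square$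

Now we describe $\mathcal D_J$ explicitly and show that such clones lie below everything above $\mathcal C_I$.

**Lemma 7.** Let $J$ be an extension of $I$.

(a) $\mathcal D_J^{(n)}$ consists exactly of the operations
$$F(\bar x,h_1(\bar x),\dots,h_r(\bar x)),\qquad r\ge0,\ F\in\mathcal C_I^{(n+r)},\ h_1,\dots,h_r\in\mathcal O_J^{(n)}.\tag{1}$$
Moreover $\mathcal C_I\subsetneq\mathcal D_J\subseteq\mathcal C_J$.

(b) If $\mathcal E\supsetneq\mathcal C_I$ is a clone, $g\in\mathcal E\setminus\mathcal C_I$ is $n$-ary, $S\in I$ and $B=g[S^n]\notin I$, then $\mathcal D_{\langle B\rangle}\subseteq\mathcal E$.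

*Proof.* (a) All operations (1) lie in $\mathcal D_J$. They include $\mathcal C_I$ (take $r=0$) and $\mathcal O_J$ (take $r=1$ and $F$ the last projection). It remains to see that they are closed under composition. Let $t=F(\bar y,h_1(\bar y),\dots,h_r(\bar y))$ be $m$-ary and $t_j=F_j(\bar x,\bar h^j(\bar x))$ be $n$-ary for $1\le j\le m$, where $\bar h^j$ is a finite list of members of $\mathcal O_J$. Then $t(t_1,\dots,t_m)(\bar x)$ equals
$$F\bigl(F_1(\bar x,\bar h^1(\bar x)),\dots,F_m(\bar x,\bar h^m(\bar x)),\,h_1(t_1(\bar x),\dots,t_m(\bar x)),\dots,h_r(t_1(\bar x),\dots,t_m(\bar x))\bigr).$$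
Each $h_i(t_1,\dots,t_m)$ has its range inside the range of $h_i$, so it is in $\mathcal O_J$. The operation $F(F_1(\bar x,\bar z^1),\dots,F_m(\bar x,\bar z^m),u_1,\dots,u_r)$ of the variables $\bar x,\bar z^1,\dots,\bar z^m,\bar u$ is in $\mathcal C_I$. So the composition has the form (1).

Since $J$ is closed under $\mathcal C_I$ and under subsets, $\mathcal C_I\cup\mathcal O_J\subseteq\mathcal C_J$, hence $\mathcal D_J\subseteq\mathcal C_J$. For $B\in J\setminus I$ and an infinite $A\in I$, a unary operation with range $B$ mapping $A$ onto $B$ is in $\mathcal O_J\setminus\mathcal C_I$, so $\mathcal C_I\ne\mathcal D_J$.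

(b) Let $h\in\mathcal O_{\langle B\rangle}$. Its range is contained in $f[B^m]$ for some $f\in\mathcal C_I^{(m)}$, so $h\in\mathcal E$ by Lemma 1. Thus $\mathcal C_I\cup\mathcal O_{\langle B\rangle}\subseteq\mathcal E$. $\square$

A minimal extension is one that is minimal under inclusion among all extensions, $\mathcal P(X)$ included.

**Theorem 8.** Let $I$ be an ideal.

1. Every clone properly containing $\mathcal C_I$ contains $\mathcal D_{\langle B\rangle}$ for some $B\notin I$.
2. $J\mapsto\mathcal D_J$ is a bijection from the minimal extensions of $I$ onto the upper covers of $\mathcal C_I$.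
3. For an ideal $J$: $\mathcal C_J$ is an upper cover of $\mathcal C_I$ if and only if $J$ is a minimal extension of $I$ and $\mathcal D_J=\mathcal C_J$.
4. $\mathcal C_I$ is precomplete if and only if $\mathcal P(X)$ is its only extension, that is, the only extension of $I$.

*Proof.* **Part 1.** If $g\in\mathcal E\setminus\mathcal C_I$ is $n$-ary, there is $S\in I$ with $g[S^n]\notin I$. Apply Lemma 7(b).

**A separating map.** For part 2 we need the following: if $J,J'$ are extensions and $C\in J\setminus J'$, then $\mathcal D_J\not\subseteq\mathcal C_{J'}$, and so $\mathcal D_J\not\subseteq\mathcal D_{J'}$. Indeed, $J'\neq\mathcal P(X)$, so $J'$ is an ideal, and a unary operation with range $C$ mapping an infinite set of $I\subseteq J'$ onto $C\notin J'$ is in $\mathcal O_J\subseteq\mathcal D_J$ but not in $\mathcal C_{J'}\supseteq\mathcal D_{J'}$.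

**Part 2, minimal extensions give covers.** Let $J$ be minimal and let $\mathcal E$ be a clone with $\mathcal C_I\subsetneq\mathcal E\subseteq\mathcal D_J$. Take $g\in\mathcal E\setminus\mathcal C_I$ and $S\in I$ with $B=g[S^n]\notin I$. As $g\in\mathcal C_J$ and $S\in J$, we have $B\in J$, so $\langle B\rangle\subseteq J$, and $\langle B\rangle=J$ by minimality. Lemma 7(b) gives $\mathcal D_J\subseteq\mathcal E$. So $\mathcal D_J$ is an upper cover.

**Part 2, every cover arises.** Let $\mathcal E$ be an upper cover. By part 1 and Lemma 7(a), $\mathcal C_I\subsetneq\mathcal D_{\langle B\rangle}\subseteq\mathcal E$ for some $B\notin I$, so $\mathcal E=\mathcal D_{\langle B\rangle}$. If $J'\subsetneq\langle B\rangle$ were an extension, then $\mathcal C_I\subsetneq\mathcal D_{J'}\subseteq\mathcal D_{\langle B\rangle}$, and $\mathcal D_{J'}\ne\mathcal D_{\langle B\rangle}$ by the separating map. This contradicts that $\mathcal E$ is an upper cover. So $\langle B\rangle$ is minimal.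

**Part 2, injectivity.** Distinct minimal extensions $J,J'$ satisfy $J\not\subseteq J'$, so there is $C\in J\setminus J'$ and the separating map shows $\mathcal D_J\neq\mathcal D_{J'}$.

**Part 3.** "If" is part 2. Conversely, let $\mathcal C_J$ be an upper cover. By Lemma 6(b), $J$ is an extension, and by part 2, $\mathcal C_J=\mathcal D_{J^*}$ for a minimal extension $J^*$. Since $\mathcal C_J\ne\mathcal O=\mathcal D_{\mathcal P(X)}$, we have $J^*\neq\mathcal P(X)$, so $J^*$ is an ideal. From $\mathcal C_J=\mathcal D_{J^*}\subseteq\mathcal C_{J^*}$ and Lemma 6(a), with $J,J^*$ in place of $I,J$, we get $J\subseteq J^*$. Minimality gives $J=J^*$.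

**Part 4.** An extension $J\neq\mathcal P(X)$ is an ideal and gives $\mathcal C_I\subsetneq\mathcal C_J\subsetneq\mathcal O$ by Lemma 6(b) and fact 4. If $\mathcal P(X)$ is the only extension, then by part 1 every clone properly containing $\mathcal C_I$ contains $\mathcal D_{\mathcal P(X)}=\mathcal O$. $\square$

Part 4 together with Lemma 5 says that $\mathcal C_I$ is precomplete if and only if $X\in\langle A\rangle$ for every $A\notin I$, that is, if and only if for every $A\notin I$ some $f\in\mathcal C_I^{(n)}$ has $f[A^n]=X$. This is the criterion quoted with the problem.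

Combining part 3 with (1): an ideal $J$ with $\mathcal C_J$ an upper cover of $\mathcal C_I$ exists if and only if $I$ has a minimal extension $J\neq\mathcal P(X)$ for which every $h\in\mathcal C_J$ has the form $F(\bar x,h_1(\bar x),\dots,h_r(\bar x))$ with $F\in\mathcal C_I$ and all $h_i$ of range in $J$. So for a non-precomplete $\mathcal C_I$ there are two ways to fail: there is no minimal extension, or for every minimal extension $J$ the clone $\mathcal D_J$ is strictly smaller than $\mathcal C_J$.

## 3. Descending chains of extensions

If $\mathcal C_I$ is not precomplete, there is an extension $J_0\ne\mathcal P(X)$, and the natural plan is to find a minimal extension below $J_0$ by Zorn's lemma. For this, every chain of extensions should have a lower bound. Let $K$ be the intersection of a nonempty chain of extensions. It contains $I$ and is closed under subsets, finite unions and $\mathcal C_I$. The one property that is not inherited is $K\ne I$, and here the plan stops: the chain may shrink down to $I$ itself.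

To make this happen below every extension, we look for an ideal in which each set $A\notin I$ contains a much smaller set $A'\notin I$, so much smaller that $\mathcal C_I$ cannot reach $A$ from $A'$.

**Lemma 9.** Suppose that $I$ is an ideal such that
$$\text{for every }A\notin I\text{ there is }A'\subseteq A\text{ with }A'\notin I\text{ and }A\notin\langle A'\rangle.\tag{2}$$
Then $\mathcal C_I$ is not precomplete and has no upper cover in the clone lattice.

*Proof.* Let $J$ be any extension and pick $A\in J\setminus I$. Choose $A'$ as in (2). Since $A'\in J$, Lemma 5 shows that $\langle A'\rangle$ is an extension with $\langle A'\rangle\subseteq J$, and $A\in J\setminus\langle A'\rangle$. So $J$ is not minimal. Hence there are no minimal extensions, and by Theorem 8(2) there are no upper covers. In particular $\mathcal O$ is not an upper cover, so $\mathcal C_I$ is not precomplete. $\square$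

The ideal of Theorem 4 does not satisfy (2). By Step 2 of its proof, a set $B\subseteq P$ outside $I$ can be mapped onto $P$, by moving the growth of $B$ from block $Y_{k_j}$ down to the earlier block $Y_j$. To satisfy (2) we need blocks between which growth cannot be moved.

## 4. Rapidly growing blocks and a clone without upper covers

**Theorem 10.** There is an ideal $I$ such that $\mathcal C_I$ is not precomplete and $\mathcal C_I$ has no upper cover in the clone lattice. In particular no $\mathcal C_J$ is an upper cover of $\mathcal C_I$.

Let $N_1=2$ and $N_{k+1}=k+2+\sum_{l\le k}N_l^{\,l}$, so $N_2=5$, $N_3=31$. Then $N_k$ is increasing, and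
$$N_k\ge k+1,\qquad N_k\ge\sum_{l<k}N_l^{\,l}.\tag{3}$$
Let $X=\bigsqcup_{k\ge1}Y_k$ with $|Y_k|=N_k^{\,k}$ (so the first blocks have $2$, $25$ and $29791$ points), and
$$I=\{A\subseteq X:\ \exists c\ \forall k\ \ |A\cap Y_k|\le N_k^{\,c}\},$$
where $c$ ranges over the natural numbers. In words: small sets are those of polynomial size in $N_k$, with a fixed exponent. This is an ideal. It is closed under unions because $N_k^{\,c}+N_k^{\,d}\le N_k^{\,\max(c,d)+1}$. It omits $X$, and it contains the finite sets and infinite sets meeting each $Y_k$ in one point.

By Lemma 9, Theorem 10 follows once we prove: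

**Lemma 11.** The ideal $I$ just defined satisfies (2).

Let us first choose $A'$ and see what naive counting gives. Let $A\notin I$. For every $c$ there are infinitely many $k$ with $|A\cap Y_k|>N_k^{\,c}$. Otherwise the exceptions would all be at most some $K$, and since $|Y_k|=N_k^{\,k}\le N_k^{\,K}$ for $k\le K$, the exponent $\max(c,K)$ would work for all $k$. So we can choose $k_1<k_2<\cdots$ with
$$|A\cap Y_{k_i}|>N_{k_i}^{\,i^2}.\tag{4}$$
Note $i\le k_i$. Choose $A'\subseteq A$ with $|A'\cap Y_{k_i}|=N_{k_i}^{\,i}$ for all $i$, and $A'\cap Y_k=\emptyset$ for the other $k$. Since the exponents $i$ are unbounded, $A'\notin I$. For $A=X$, for instance, $k_i=i^2+1$ is possible.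

Suppose $A\subseteq f[A'^m]$ with $f\in\mathcal C_I^{(m)}$. There are only $N_{k_i}^{\,im}$ tuples with all entries in $A'\cap Y_{k_i}$, and $im\le i^2$ once $i\ge m$. So for $i\ge m$ these tuples alone cannot cover $A\cap Y_{k_i}$. Entries from earlier blocks do not help much either, as there are few of them. But entries from later blocks spoil the count: by (3), $|A'\cap Y_{k_{i+1}}|\ge N_{k_{i+1}}\ge N_{k_i}^{\,k_i}\ge|A\cap Y_{k_i}|$, so as a mere function, even a unary $f$ can map $A'\cap Y_{k_{i+1}}$ onto $A\cap Y_{k_i}$ for all $i$. Counting alone gives no contradiction.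

What saves us is that such an $f$ is not in $\mathcal C_I$. Choose one preimage in $A'\cap Y_{k_{i+1}}$ for each point of $A\cap Y_{k_i}$. The set $S$ of all chosen preimages has at most $N_{k_i}^{\,k_i}\le N_{k_{i+1}}$ points in $Y_{k_{i+1}}$, so $S\in I$, while $f[S]\supseteq\bigcup_iA\cap Y_{k_i}\notin I$. So the aim changes. We do not show that $A$ is too large to be covered. We choose preimages so economically that they form a set in $I$ whose image is not in $I$. Entries from later blocks are cheap because the blocks grow so fast. Entries from the same or earlier blocks have few possible values, so by the pigeonhole principle many target points share them.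

*Proof of Lemma 11.* Let $A$, $k_i$ and $A'$ be as above, and suppose that $A\subseteq f[A'^m]$ with $f\in\mathcal C_I^{(m)}$. We look for a contradiction.

**Step 1: many preimage tuples with the same low part.** For each $i$ choose $T_i\subseteq A'^m$ that $f$ maps bijectively onto $A\cap Y_{k_i}$. For $t\in T_i$ call a position $s\in\{1,\dots,m\}$ low if $t(s)\in\bigcup_{j\le i}Y_{k_j}$, and high otherwise. The pattern of $t$ is the set of its low positions together with the entries of $t$ there. At each position, the pattern records either "high" or one of the $\sum_{j\le i}N_{k_j}^{\,j}$ points of $A'\cap\bigcup_{j\le i}Y_{k_j}$. So the number of patterns is at most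
$$\Bigl(1+\sum_{j\le i}N_{k_j}^{\,j}\Bigr)^m\le\bigl((i+1)N_{k_i}^{\,i}\bigr)^m\le N_{k_i}^{\,m(i+1)},$$
where the last inequality uses $i+1\le k_i+1\le N_{k_i}$. If $i\ge2m+1$, then $i(i-1)\ge 2mi\ge m(i+1)$, that is, $i^2-m(i+1)\ge i$. Since $|T_i|>N_{k_i}^{\,i^2}$ by (4), some pattern is shared by at least $N_{k_i}^{\,i}$ tuples. So for each $i\ge2m+1$ there is $T_i'\subseteq T_i$ with $|T_i'|=N_{k_i}^{\,i}$ all of whose elements have the same pattern $(L_i,p_i)$, where $p_i:L_i\to X$.

**Step 2: thinning out the indices $i$.** Each $T'_i$ uses at most $m$ low points. But the low points for different $i$ might pile up in one block $Y_{k_j}$, and there is room there for $N_{k_j}^{\,j}$ of them, which is too many for a set in $I$. We prevent this by passing to a subsequence. There are finitely many possible sets $L_i$, so $L_i=L$ for infinitely many $i$. All blocks $Y_k$ are finite, so any sequence in $X$ has a subsequence that is constant or whose block indices tend to infinity. Applying this to $p_i(s)$ for each $s\in L$ in turn, and then choosing the indices one by one and large enough, we get $2m+1\le i_1<i_2<\cdots$ such that $L_{i_q}=L$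 for all $q$ and, for each $s\in L$, one of the following holds:

* $p_{i_q}(s)$ does not depend on $q$; or
* for all $q\ge2$, $p_{i_q}(s)$ lies in a block $Y_k$ with $k_{i_{q-1}}<k\le k_{i_q}$.

In the second case, $k\le k_{i_q}$ is automatic because the position is low, for $q=1$ as well.

**Step 3: the set of all entries is small.** Let $S\subseteq A'$ be the set of all entries of all tuples in $\bigcup_qT'_{i_q}$. It meets only blocks of the form $Y_{k_j}$. Fix $j$, let $q$ be such that $i_{q-1}<j\le i_q$ (with $i_0=0$), and count $S\cap Y_{k_j}$.

* Constant low entries: at most $m$ points.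
* Non-constant low entries: those of $T'_{i_{q'}}$ with $q'<q$ lie in blocks of index at most $k_{i_{q'}}\le k_{i_{q-1}}<k_j$. Those with $q'>q$ lie in blocks of index greater than $k_{i_{q'-1}}\ge k_{i_q}\ge k_j$. So only $T'_{i_q}$ contributes, and since its tuples share a pattern, it contributes at most $m$ points.
* High entries: those of $T'_{i_{q'}}$ lie in blocks of index greater than $k_{i_{q'}}$, so only those with $k_{i_{q'}}<k_j\le k_{i_q}$, that is, $q'<q$, can contribute. Using $i_{q'}\le k_{i_{q'}}$ and (3), they contribute at most
$$m\sum_{q'<q}N_{k_{i_{q'}}}^{\,i_{q'}}\le m\sum_{l<k_j}N_l^{\,l}\le mN_{k_j}$$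
points.

Hence $|S\cap Y_k|\le 2m+mN_k\le3mN_k\le N_k^{\,3m+1}$ for all $k$, the last inequality because $3m\le2^{3m}\le N_k^{\,3m}$. So $S\in I$.

**Step 4: its image is large.** For every $q$, $f[S^m]\supseteq f[T'_{i_q}]$, which consists of $N_{k_{i_q}}^{\,i_q}$ points of $Y_{k_{i_q}}$, as $f$ is injective on $T_{i_q}$. Since $i_q\to\infty$, $f[S^m]\notin I$. This contradicts $f\in\mathcal C_I$. So $A\notin\langle A'\rangle$. $\square$

With Lemma 9 this proves Theorem 10, and the answer to the problem is negative in general.

## 5. A minimal extension $J$ with $\mathcal D_J\ne\mathcal C_J$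

In Theorem 10 the problem fails because there is no minimal extension. Now we show that the second kind of failure also occurs: a minimal extension $J\ne\mathcal P(X)$ exists, yet $\mathcal D_J$ is not an ideal clone. We first record a situation in which this cannot happen, since it tells us what to avoid.

**Proposition 12.** If $J$ is an extension of $I$, $B\in J$, and $J=\{A\cup B':A\in I,\ B'\subseteq B\}$, then $\mathcal D_J=\mathcal C_J$.

*Proof.* We have $B\notin I$, as otherwise $J=I$; so $B\neq\emptyset$. For $C\in J$ we have $C\setminus B\in I$. Let $h\in\mathcal C_J$ be $n$-ary. For $S\in I\subseteq J$ we get $h[S^n]\in J$, so $h[S^n]\setminus B\in I$. Lemma 3 writes $h=F(\bar x,h_1(\bar x),h_2(\bar x))$ with $F\in\mathcal C_I$, and $h_1,h_2$ have ranges in $J$. So $h\in\mathcal D_J$. $\square$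

So over $I$, the extension $J$ must not be generated by one set $B$ and its subsets. We build $X$ from infinitely many levels $X_1,X_2,\dots$, let $J$ consist of the sets lying in finitely many levels, and arrange that $\mathcal C_I$ reaches every level from any set in $J\setminus I$. By (1), a member of $\mathcal D_J$ uses finitely many auxiliary operations $h_i$, all of whose values lie in finitely many levels, while a member of $\mathcal C_J$ can act on all levels at once.

**Theorem 13.** There is an ideal $I$ such that $\mathcal C_I$ is not precomplete and has exactly one upper cover in the clone lattice, and this upper cover is not of the form $\mathcal C_J$ for any ideal $J$. (So minimality of $J$ in Theorem 8(3) does not imply $\mathcal D_J=\mathcal C_J$.)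

*Proof.* **Step 1: the construction.** Let $U$ be a nonprincipal ultrafilter on $\{1,2,\dots\}$. Recall that cofinite sets are in $U$, and that if a set in $U$ is split into finitely many pieces, exactly one piece is in $U$. We say "for $U$-almost all $k$" if the set of these $k$ is in $U$. Let $N_k=2^{k!}$, so $N_{k+1}=N_k^{\,k+1}$. Let
$$X=\bigsqcup_{l,k\ge1}Y^l_k,\quad |Y^l_k|=N_k^{\,l},\qquad X_l=\bigcup_kY^l_k\ \text{(level $l$)},\qquad Y_k=\bigcup_lY^l_k.$$
Call a sequence $(s_k)$ of nonnegative integers slow if for every $n\ge1$ we have $s_k^{\,n}\le N_k$ for $U$-almost all $k$. For example, constant sequences are slow, and $(N_k)$ is not, since $N_k^{\,2}>N_k$. Let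
$$J=\{A: A\cap X_l=\emptyset\text{ for all but finitely many }l\},\qquad I=\{A\in J:\ (|A\cap Y_k|)_k\text{ is slow}\}.$$
For $A\in J$ all sets $A\cap Y_k$ are finite, so this makes sense. We need four remarks on slow sequences.

* (a) Sums of slow sequences are slow: if $s_k^{\,2n},t_k^{\,2n}\le N_k$, then $(s_k+t_k)^n\le2^nN_k^{1/2}$, and this is at most $N_k$ for all large $k$.
* (b) Powers $(s_k^{\,d})$ of a slow sequence are slow, because $(s_k^{\,d})^n=s_k^{\,dn}$.
* (c) If $s_k\le t_k$ for $U$-almost all $k$ and $(t_k)$ is slow, then $(s_k)$ is slow.
* (d) If for some $d$ we have $s_k\le N_{k-1}^{\,d}$ for $U$-almost all $k$, then $(s_k)$ is slow, since $N_{k-1}^{\,dn}\le N_{k-1}^{\,k}=N_k$ as soon as $k\ge dn$ and $k\ge2$.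

By (a) and (c), $I$ is closed under finite unions and subsets. It contains all finite sets, all sets in $J$ that meet each $Y_k$ in at most one point (some of these are infinite), and all $A\in J$ with $A\cap Y_k=\emptyset$ for $U$-almost all $k$. Since $X\notin J$, $I$ is an ideal.

**Step 2: $J$ is an extension of $I$.** Clearly $J$ is closed under subsets and finite unions, and $X_1\in J\setminus I$ because $|X_1\cap Y_k|=N_k$. Let $f\in\mathcal C_I^{(n)}$ and $A\in J$, and suppose $f[A^n]\notin J$. Then there is an infinite $T\subseteq A^n$ whose $f$-values lie in pairwise distinct levels. Every infinite subset of $A$ meets infinitely many $Y_k$, because all $A\cap Y_k$ are finite; so it has an infinite subset meeting each $Y_k$ at most once, which is in $I$. By Lemma 2 there are $S\in I$ and an infinite $T'\subseteq T\cap S^n$. Then $f[S^n]\supseteq f[T']$ meets infinitely many levels, so $f[S^n]\notin J\supseteq I$, a contradiction.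

**Step 3: $J$ and $\mathcal P(X)$ are the only extensions.** We compute $\langle B\rangle$ for all $B\notin I$.

Let $B\notin J$. Choose an infinite $B'\subseteq B$ with at most one point in each level, and let $f$ map $B'$ onto $X$ and the rest to a point. Sets in $I$ meet finitely many levels, hence meet $B'$ in finite sets, so $f\in\mathcal C_I$. Thus $\langle B\rangle=\mathcal P(X)$.

Let $B\in J\setminus I$. Here the ultrafilter is used: not being slow means being large on a set in $U$. So there are $n$ and $V\in U$ with $|B\cap Y_k|^n>N_k$ for all $k\in V$. Given $l$, we have $|(B\cap Y_k)^{nl}|>N_k^{\,l}=|Y^l_k|$ for $k\in V$, so there is an $nl$-ary $f$ that maps $(B\cap Y_k)^{nl}$ onto $Y^l_k$ for each $k\in V$ and all other tuples to a fixed point of $X_l$. For $S\in I$ we have $f[S^{nl}]\subseteq X_l$ and $|f[S^{nl}]\cap Y_k|\le|S\cap Y_k|^{nl}+1$. This bound is slow by (a) and (b), so $f[S^{nl}]\in I$ and $f\in\mathcal C_I$. Now $f[B^{nl}]\supseteq\bigcup_{k\in V}Y^l_k$, and $\bigcup_{k\notin V}Y^l_k\in I$ because it is in $J$ and misses $Y_k$ for $U$-almost all $k$. By Lemma 5, $X_l\in\langle B\rangle$. This holds for every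 $l$, and every set in $J$ is contained in a finite union of levels, so $J\subseteq\langle B\rangle$. As $J$ is an extension containing $B$, $\langle B\rangle=J$.

An arbitrary extension contains $\langle B\rangle$ for each of its members $B\notin I$. If it has a member outside $J$, it is $\mathcal P(X)$; otherwise it is contained in $J$ and contains $\langle B\rangle=J$ for some $B$.

So $J$ is the only minimal extension. By Theorem 8, $\mathcal C_I$ is not precomplete, its unique upper cover is $\mathcal D_J$, and $\mathcal C_{J'}$ for an ideal $J'$ can be an upper cover only if $J'=J$ and $\mathcal D_J=\mathcal C_J$. It remains to find an operation in $\mathcal C_J\setminus\mathcal D_J$.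

**Step 4: the shift $h$.** We want an operation in $\mathcal C_J$ that enlarges small sets on all levels simultaneously. Let $h:X\to X$ map $Y^l_{k+1}$ onto $Y^l_k$ for all $l,k$, and map $Y^l_1$ to a point of $X_l$. As $h[X_l]\subseteq X_l$ for all $l$, $h\in\mathcal C_J$. Suppose $h\in\mathcal D_J$. By (1),
$$h(x)=F(x,h_1(x),\dots,h_r(x)),\qquad F\in\mathcal C_I,\tag{5}$$
where all $h_i$ have range in $Z:=X_1\cup\dots\cup X_M$ for some $M\ge1$. The plan is to look at (5) on a level $l$ that is high compared with $M$ and $r$. There the few values that the $h_i$ can take in $\bigcup_{j\le k}Y_j$ do not carry enough information, and $F$ will have to map a small set to a large one. Put $l=(M+1)r+1$.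

**Step 5: a small set that $h$ maps onto level $l$.** Choose $G\subseteq X_l$ with $G\cap Y^l_1=\emptyset$ such that $h$ maps $G\cap Y^l_{k+1}$ bijectively onto $Y^l_k$ for all $k$. Then $|G\cap Y_{k+1}|=N_k^{\,l}$, so $G\in I$ by (d). For $y\in X_l$ let $g(y)\in G$ be the point with $h(g(y))=y$, and let $w_i(y)=h_i(g(y))\in Z$. By (5),
$$y=F(g(y),w_1(y),\dots,w_r(y))\qquad(y\in X_l).\tag{6}$$

**Step 6: many points with the same low part.** For $y\in Y^l_k$ call $i\in\{1,\dots,r\}$ low if $w_i(y)\in\bigcup_{j\le k}Y_j$, and high otherwise. The pattern of $y$ is the set of low $i$ together with the corresponding values $w_i(y)$. Since $|Z\cap\bigcup_{j\le k}Y_j|\le kMN_k^{\,M}$, there are at most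
$$(1+kMN_k^{\,M})^r\le N_k^{\,(M+1)r}$$
patterns for all $k$ from some $k_0$ on, namely once $1+kM\le N_k$. Since $|Y^l_k|=N_k^{\,(M+1)r+1}$, for each $k\ge k_0$ there is $H_k\subseteq Y^l_k$ with $|H_k|=N_k$ whose elements all have the same pattern. Let $L_k$ be its set of low indices and $p_k(i)\in Y_{b_i(k)}$, $b_i(k)\le k$, its low values $(i\in L_k)$.

**Step 7: avoiding a pile-up of low values.** As in Lemma 11, the low values for different $k$ may accumulate in one $Y_j$. There we passed to a sparse subsequence. Here this is not allowed: to see that the final image is not in $I$ we need it to be large for $U$-almost all $k$, so we may only restrict $k$ to sets in $U$. It is enough, however, to control $Y_j$ for $j$ in a set of $U$.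

There are finitely many possibilities for $L_k$ and for the set of $i\in L_k$ with $b_i(k)=k$. So there is $V\in U$ with $V\subseteq[k_0,\infty)$ such that $L_k=L$ is constant on $V$ and, for each $i\in L$, either $b_i(k)=k$ for all $k\in V$, or $b_i(k)<k$ for all $k\in V$. Consider an $i$ of the second kind. Define $c:\{1,2,\dots\}\to\{0,1\}$ recursively by
$$c(k)=1-c(b_i(k))\ \text{ for }k\in V,\qquad c(k)=0\ \text{ for }k\notin V.$$
This is a legitimate recursion because $b_i(k)<k$. Shrink $V$ to a set in $U$ on which $c$ is constant. For $k$ in the new $V$ we have $c(b_i(k))\neq c(k)$, so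
$$b_i(k)\notin V\quad\text{for all }k\in V.\tag{7}$$
Property (7) is preserved if $V$ is shrunk further. So we can do this successively for all $i\in L$ of the second kind, and obtain one $V\in U$ that satisfies (7) for all of them.

**Step 8: the set of all entries is small.** Let $W=\{w_i(y):1\le i\le r,\ y\in H_k,\ k\in V\}$ and $S=G\cup W\subseteq X_l\cup Z\in J$. Let $j\in V$, $j\geq 2$, and count $W\cap Y_j$.

* A low entry $p_k(i)$, $k\in V$, lies in $Y_j$ only if $b_i(k)=j\in V$. By (7), $i$ is then of the first kind, so $k=b_i(k)=j$. Hence the low entries contribute at most the $r$ points $p_j(i)$.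
* A high entry coming from $k$ lies in some $Y_{j'}$ with $j'>k$, so in $Y_j$ only if $k<j$. Hence the high entries contribute at most $r\sum_{k<j}N_k\le rjN_{j-1}$ points.

So for all large $j\in V$ we have $|W\cap Y_j|\le r+rjN_{j-1}\le N_{j-1}^{\,2}$, because $r+rj\le N_{j-1}$ for large $j$. By (d), $W\in I$, and so $S\in I$.

**Step 9: its image is large.** By (6), $F[S^{r+1}]\supseteq\bigcup_{k\in V}H_k$. So for every $k\in V$ the set $F[S^{r+1}]\cap Y_k$ is infinite or has at least $|H_k|=N_k$ points, and then its size squared exceeds $N_k$. As $V\in U$, $F[S^{r+1}]\notin I$. This contradicts $F\in\mathcal C_I$. Hence $h\in\mathcal C_J\setminus\mathcal D_J$, and the unique upper cover $\mathcal D_J$ of $\mathcal C_I$ is not an ideal clone. $\square$
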